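\title{Midpoints in uniquely 2-divisible groups and the automorphic property of the loop $xy[y,x]^{1/2}$}

\begin{abstract}
A group $G$ in which every element has exactly one square root carries the commutative loop operation $x\circ y=xy[y,x]^{1/2}$. We consider the conjecture that the loop $(G,\circ)$ is automorphic if and only if $G$ is metabelian. The ``if'' part is true and the ``only if'' part is false: for every odd prime $p$ the unitriangular group $UT_5(\mathbb{F}_p)$ is a counterexample. The exact criterion is that for all $x,y,v\in G$ the subgroup $[G,x]$ is nilpotent of class at most $2$ and $[[[y,x],v],[v,x]]=1$. The conjecture holds for groups with two generators and fails for suitable groups with three.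
\end{abstract}

\section{The problem and the results}

A \emph{loop} is a set $Q$ with a binary operation and an element $1$ such that $1x=x1=x$ for all $x$, and such that for all $a,b\in Q$ each of the equations $ax=b$ and $ya=b$ has exactly one solution. The translations $L_x\colon y\mapsto xy$ and $R_x\colon y\mapsto yx$ are then permutations of $Q$. They generate the \emph{multiplication group} $\operatorname{Mlt}(Q)$, and the stabilizer of $1$ in $\operatorname{Mlt}(Q)$ is the \emph{inner mapping group} $\operatorname{Inn}(Q)$. The loop is \emph{automorphic} if $\operatorname{Inn}(Q)\le\operatorname{Aut}(Q)$.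

If $Q$ is a group, then $\operatorname{Mlt}(Q)$ consists of the maps $y\mapsto ayb$, and those that fix $1$ are the inner automorphisms; so every group is an automorphic loop. In a general loop the maps $L_{xy}^{-1}L_xL_y$ are also inner mappings, and they are all trivial exactly when the loop is associative. An automorphic loop may thus fail to be associative, but only through automorphisms.

A group $G$ is \emph{uniquely $2$-divisible} if $g\mapsto g^2$ is a bijection of $G$; then $g^{1/2}$ denotes the unique square root of $g$. A group of odd order $n$ is an example, with $g^{1/2}=g^{(n+1)/2}$. Write $[y,x]=y^{-1}x^{-1}yx$ and define on such a group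
\[
x\circ y=xy\,[y,x]^{1/2}.
\]
Since $yx=xy[y,x]$, the element $x\circ y$ lies halfway between $xy$ and $yx$, and $(G,\circ)$ is a commutative loop with neutral element $1$ (Lemma~\ref{lem:loop} below). If $G$ is abelian, $\circ$ is the product of $G$. If $G$ is nilpotent of class $2$, then commutators and their roots are central, the commutator is multiplicative in each argument, and
\[
(x\circ y)\circ z=xyz\,\bigl([y,x][z,x][z,y]\bigr)^{1/2}=x\circ(y\circ z),
\]
so $(G,\circ)$ is an abelian group. It is natural to ask how far one can move away from this case and still obtain an automorphic loop. Recall that $G$ is \emph{metabelian} if $G'=[G,G]$ is abelian. The following conjecture is posed in \cite{GR}.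

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a uniquely $2$-divisible group. Then $(G,\circ)$ is automorphic if and only if $G$ is metabelian.}
\medskip

There is a good reason to guess this answer. Write $x\circ y=xS_x(y)$ with
\[
S_x(y)=y\,[y,x]^{1/2}.
\]
We show in Section~\ref{sec:metabelian} that $S_x$ is an automorphism of the group $G$ when $G$ is metabelian, which makes the loop automorphic at once, and that $S_x$ is an automorphism only if the commutators $[y,x]$, $y\in G$, commute with each other. The conjecture is nevertheless false, because the loop does not need $S_x$ to respect all products $yu$, but only the symmetric products $yuy$.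

Let $\gamma_1(G)=G$ and $\gamma_{i+1}(G)=[\gamma_i(G),G]$ be the lower central series, and let $[G,x]$ be the subgroup generated by all $[y,x]$, $y\in G$.

\begin{theorem}\label{thm:A}
Let $G$ be a uniquely $2$-divisible group with $[\gamma_2(G),\gamma_3(G)]=1$; for example, let $G$ be metabelian, or nilpotent of class at most $4$. Then $(G,\circ)$ is automorphic. For every odd prime $p$, the group $UT_5(\mathbb{F}_p)$ of upper unitriangular $5\times5$ matrices satisfies this hypothesis and is not metabelian.
\end{theorem}

\begin{theorem}\label{thm:B}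
For a uniquely $2$-divisible group $G$ the following are equivalent.
\begin{enumerate}
\item[(i)] $(G,\circ)$ is automorphic.
\item[(ii)] Every inner mapping of $(G,\circ)$ commutes with the inversion $u\mapsto u^{-1}$.
\item[(iii)] $S_x(yuy)=S_x(y)S_x(u)S_x(y)$ for all $x,y,u\in G$.
\item[(iv)] For all $x,y,v\in G$, the subgroup $[G,x]$ is nilpotent of class at most $2$ and $\bigl[[[y,x],v],[v,x]\bigr]=1$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $G$ be a uniquely $2$-divisible group. If $(G,\circ)$ is automorphic, then every $2$-generated subgroup of $G$ is metabelian. Hence the conjecture holds for $2$-generated groups $G$. It fails for suitable $3$-generated groups $G$.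
\end{theorem}

\begin{proposition}\label{prop:D}
There is a uniquely $2$-divisible group $G$ such that $(G,\circ)$ is automorphic and $[\gamma_2(G),\gamma_3(G)]\ne1$.
\end{proposition}

The main tool is a geometry of point reflections and midpoints on $G$ (Section~\ref{sec:midpoints}). It gives the equivalence of (i), (ii) and (iii) in Section~\ref{sec:semi}, and it turns (iii) into a short identity between three square roots, from which Theorem~\ref{thm:A} follows in Section~\ref{sec:counter}. Section~\ref{sec:classification} proves that (iii) and (iv) are equivalent, and the last two sections derive Theorem~\ref{thm:C} and Proposition~\ref{prop:D} from (iv).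

\section{Reflections and midpoints}\label{sec:midpoints}

From now on $G$ is a uniquely $2$-divisible group. We write $g^h=h^{-1}gh$, so that $[g,h]=g^{-1}g^h$, and we use the standard facts
\begin{equation}\label{eq:cocycle}
[gh,k]=[g,k]^h\,[h,k],\qquad [\gamma_i(G),\gamma_j(G)]\le\gamma_{i+j}(G).
\end{equation}
The first shows that $[y,x]^g=[yg,x][g,x]^{-1}$, so $[G,x]$ is a normal subgroup of $G$. A group $M$ is nilpotent of class at most $c$ if $\gamma_{c+1}(M)=1$. It has class at most $2$ exactly when $M/Z(M)$ is abelian; then $[a,b]$ lies in $Z(M)$, is multiplicative in $a$ and in $b$, and depends only on the cosets $aZ(M)$ and $bZ(M)$.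

A subgroup of $G$ need not contain the square roots of its elements. The next lemma makes up for this.

\begin{lemma}\label{lem:roots}
For $a,b\in G$ we have $(b^{1/2})^a=(b^a)^{1/2}$. If $a$ and $b$ commute, then $a$ commutes with $b^{1/2}$, the roots $a^{1/2}$ and $b^{1/2}$ commute, and $(ab)^{1/2}=a^{1/2}b^{1/2}$.
\end{lemma}

\begin{proof}
The square of $(b^{1/2})^a$ is $b^a$, and roots are unique. If $b^a=b$, this gives $(b^{1/2})^a=b^{1/2}$. The same argument applied to the commuting pair $b^{1/2},a$ shows that the two roots commute, and then $(a^{1/2}b^{1/2})^2=ab$.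
\end{proof}

For $a\in G$ the \emph{reflection in $a$} is the map
\[
\sigma_a(w)=aw^{-1}a .
\]
It fixes $a$ and satisfies $\sigma_a^2=\mathrm{id}$, and $\sigma_1$ is the inversion, which we also denote by $\iota$. In the additive group of a rational vector space, $\sigma_a(w)=2a-w$ is the usual point reflection. Given $a,b\in G$, the equation $ma^{-1}m=b$ is equivalent to $(a^{-1}m)^2=a^{-1}b$. So there is exactly one $m$ with $\sigma_m(a)=b$, the \emph{midpoint}
\[
\mu(a,b)=a\,(a^{-1}b)^{1/2},
\]
and $\mu(a,b)=\mu(b,a)$ because $\sigma_m$ is an involution.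

Let $\mathcal{R}$ be the group of all permutations $\varphi$ of $G$ with $\varphi\sigma_a\varphi^{-1}=\sigma_{\varphi(a)}$ for all $a$, that is, $\varphi(aw^{-1}a)=\varphi(a)\varphi(w)^{-1}\varphi(a)$. Its elements preserve midpoints. It contains $\operatorname{Aut}(G)$ and $\iota$. It contains the left translations $\lambda_g(w)=gw$, because $(ga)(gw)^{-1}(ga)=g\,aw^{-1}a$, and the right translations, because $(ag)(wg)^{-1}(ag)=aw^{-1}a\,g$. Hence it contains every $\sigma_a$, which is a product of $\iota$ and two translations.

The letter $L_x$ will always denote the translation $w\mapsto x\circ w$ of $(G,\circ)$, so that $L_x=\lambda_xS_x$.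

\begin{lemma}\label{lem:loop}
Let $x,y,z\in G$.
\begin{enumerate}
\item[(a)] $x\circ y=\mu(xy,yx)$ and $S_x(y)=\mu(y,y^x)$.
\item[(b)] $z=x\circ y$ if and only if $\sigma_y(z)=\sigma_1\sigma_x(z)$.
\item[(c)] $(G,\circ)$ is a commutative loop with neutral element $1$, and $x\circ x^{-1}=1$. The map $S_x$ is a permutation of $G$ that fixes $1$ and $x$.
\item[(d)] $\sigma_x=L_x\,\iota\,L_x^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(xy)^{-1}yx=[y,x]=y^{-1}y^x$.

(b) By (a), $z=x\circ y$ means $zy^{-1}x^{-1}z=yx$. Multiplying by $yz^{-1}$ on the left and by $x^{-1}$ on the right turns this into $x^{-1}zx^{-1}=yz^{-1}y$, and $x^{-1}zx^{-1}=\sigma_x(z)^{-1}$.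

(c) Commutativity is the symmetry of $\mu$. By (b), for given $x$ and $z$ the equation $x\circ y=z$ has the unique solution $y=\mu(z,x^{-1}zx^{-1})$. If $x$ and $y$ commute, then $x\circ y=xy$ and $S_x(y)=y$. Finally $S_x=\lambda_x^{-1}L_x$ is a product of permutations.

(d) The reflection $\sigma_x$ preserves midpoints, and $\sigma_x(xy)=xy^{-1}$, $\sigma_x(yx)=y^{-1}x$. By (a), $\sigma_x(x\circ y)=x\circ y^{-1}$, that is, $\sigma_xL_x=L_x\iota$.
\end{proof}

Parts (b) and (d) together say that the loop and the reflections determine each other: (b) describes $\circ$ by reflections and the base point $1$, and (d) recovers every reflection from the loop and the inversion. Since $\circ$ is commutative, $\operatorname{Mlt}(G,\circ)$ is generated by the maps $L_x$.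

\section{The metabelian case}\label{sec:metabelian}

The following computation contains the metabelian case. Its second part is stated modulo a normal subgroup because it will be needed in that form in Section~\ref{sec:classification}.

\begin{lemma}\label{lem:hom}
Fix $x\in G$ and put $S=S_x$, $N=[G,x]$.
\begin{enumerate}
\item[(a)] If $N$ is abelian, then $S$ is an automorphism of the group $G$.
\item[(b)] If $C$ is a normal subgroup of $G$ and $S(gh)\equiv S(g)S(h)\pmod C$ for all $g,h\in G$, then $[N,N]\le C$.
\end{enumerate}
In particular, $S_x\in\operatorname{Aut}(G)$ if and only if $[G,x]$ is abelian.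
\end{lemma}

\begin{proof}
For $g,h\in G$ put $a=([g,x]^{1/2})^h$, $e=[h,x]^{1/2}$ and $f=[gh,x]^{1/2}$. Then
\[
S(g)S(h)=g\,[g,x]^{1/2}\,h\,e=gh\cdot ae,\qquad S(gh)=gh\cdot f,\qquad f^2=a^2e^2,
\]
the last equation by \eqref{eq:cocycle}. If $N$ is abelian, then $a^2,e^2\in N$ commute, so $f=ae$ by Lemma~\ref{lem:roots}. This proves (a). In (b) we have $f\equiv ae$, hence $aeae\equiv f^2=a^2e^2$ and $ea\equiv ae$ modulo $C$. So $[gh,x]=a^2e^2$ commutes with $[h,x]=e^2$ modulo $C$. For fixed $h$ the product $gh$ runs through $G$. Thus any two generators of $N$ commute modulo $C$.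
\end{proof}

Now let $G$ be metabelian. Then every $[G,x]\le G'$ is abelian, so every $L_x=\lambda_xS_x$ lies in the group of maps $w\mapsto g\,\alpha(w)$ with $g\in G$ and $\alpha\in\operatorname{Aut}(G)$. Hence all of $\operatorname{Mlt}(G,\circ)$ lies in this group. A map $w\mapsto g\,\alpha(w)$ that fixes $1$ has $g=1$, so inner mappings are automorphisms of $G$, and these preserve $\circ$. The loop is automorphic.

This argument places $\operatorname{Mlt}(G,\circ)$ inside a group of permutations whose stabilizer of $1$ preserves $\circ$. By Lemma~\ref{lem:loop}(b) the group $\mathcal{R}$ has this property too, and it contains the group just used. The next section shows that $\mathcal{R}$ is exactly the right group.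

\section{Semi-automorphisms}\label{sec:semi}

A permutation $\varphi$ of $G$ is a \emph{semi-automorphism} if $\varphi(yuy)=\varphi(y)\varphi(u)\varphi(y)$ for all $y,u\in G$. Condition (iii) of Theorem~\ref{thm:B} says that every $S_x$ is a semi-automorphism.

\begin{lemma}\label{lem:semi}
The semi-automorphisms of $G$ are exactly the elements of $\mathcal{R}$ that fix $1$. Every semi-automorphism is an automorphism of $(G,\circ)$.
\end{lemma}

\begin{proof}
Let $\varphi$ be a semi-automorphism. Then $\varphi(1)=\varphi(1)^3$, so $\varphi(1)^2=1$, and $\varphi(1)=1$ by uniqueness of roots. From $y=yy^{-1}y$ we get $\varphi(y^{-1})=\varphi(y)^{-1}$. Hence $\varphi(yu^{-1}y)=\varphi(y)\varphi(u)^{-1}\varphi(y)$, and $\varphi\in\mathcal{R}$. Conversely, if $\varphi\in\mathcal{R}$ fixes $1$, then $\varphi$ commutes with $\sigma_1=\iota$, and $\varphi(yuy)=\varphi\sigma_y(u^{-1})=\sigma_{\varphi(y)}(\varphi(u)^{-1})=\varphi(y)\varphi(u)\varphi(y)$. For the last claim apply $\varphi$ to the equation $\sigma_y(z)=\sigma_1\sigma_x(z)$ of Lemma~\ref{lem:loop}(b); it becomes the same equation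 for $\varphi(x),\varphi(y),\varphi(z)$.
\end{proof}

Since $\lambda_x\in\mathcal{R}$ and $S_x(1)=1$, the map $S_x$ is a semi-automorphism if and only if $L_x\in\mathcal{R}$.

\begin{proposition}\label{prop:abc}
Conditions \textup{(i)}, \textup{(ii)} and \textup{(iii)} of Theorem~\ref{thm:B} are equivalent.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). An automorphism $\varphi$ of the loop fixes $1$, so $\varphi(u)\circ\varphi(u^{-1})=1=\varphi(u)\circ\varphi(u)^{-1}$, and cancellation gives $\varphi(u^{-1})=\varphi(u)^{-1}$.

(ii)$\Rightarrow$(iii). Let $x,y\in G$ and $w=x\circ y$. The map $\varphi=L_w^{-1}L_xL_y$ fixes $1$, so it is an inner mapping and commutes with $\iota$. By Lemma~\ref{lem:loop}(d),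
\[
L_x\sigma_yL_x^{-1}=(L_xL_y)\,\iota\,(L_xL_y)^{-1}=L_w\,\varphi\iota\varphi^{-1}L_w^{-1}=L_w\,\iota\,L_w^{-1}=\sigma_{L_x(y)} .
\]
Thus $L_x\in\mathcal{R}$ for every $x$.

(iii)$\Rightarrow$(i). All $L_x$ lie in $\mathcal{R}$, so $\operatorname{Mlt}(G,\circ)\le\mathcal{R}$. An inner mapping is then an element of $\mathcal{R}$ that fixes $1$, and Lemma~\ref{lem:semi} applies.
\end{proof}

\section{An identity between three roots, and the counterexample}\label{sec:counter}

To test whether $S_x$ preserves reflections one has to evaluate $S_x(yu^{-1}y)$, which involves the root of the commutator $[yu^{-1}y,x]$. There is no formula for this root in terms of the roots of $[y,x]$ and $[u,x]$. The description of $S_x$ as a midpoint avoids it: one only has to check that a given candidate satisfies the midpoint equation.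

\begin{lemma}\label{lem:identity}
Fix $x\in G$ and let $S=S_x$. For $y,u\in G$ put
\[
c=[y,x]^{1/2},\qquad e=[u,x]^{1/2},\qquad g=y^{-1}u,\qquad r=c^{\,ge}.
\]
Then $S(yu^{-1}y)=S(y)S(u)^{-1}S(y)$ if and only if
\begin{equation}\label{eq:identity}
r\,e^{-1}c=c\,e^{-1}r .
\end{equation}
Hence $S$ is a semi-automorphism if and only if \eqref{eq:identity} holds for all $y,u\in G$.
\end{lemma}

\begin{proof}
Let $m=S(y)=yc$ and $n=S(u)=ue$. Since $y^x=yc^2$ and $u^x=ue^2$,
\[
y=mc^{-1},\qquad y^x=mc,\qquad u=ne^{-1},\qquad u^x=ne .
\]
Also $m^{-1}n=c^{-1}ge$, so $r=c^{\,m^{-1}n}=n^{-1}mcm^{-1}n$. Let $b=yu^{-1}y$ and $w=mn^{-1}m$. By Lemma~\ref{lem:loop}(a), $S(b)=w$ if and only if $wb^{-1}w=b^x$. Now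
\begin{align*}
wb^{-1}w&=mn^{-1}m\cdot cm^{-1}\cdot ne^{-1}\cdot cm^{-1}\cdot mn^{-1}m=m\,(re^{-1}c)\,n^{-1}m,\\
b^x&=mc\cdot e^{-1}n^{-1}\cdot mc=m\,(ce^{-1}r)\,n^{-1}m .
\end{align*}
This proves the first claim, and the second follows from Lemma~\ref{lem:semi}.
\end{proof}

Identity \eqref{eq:identity} is trivially true when $r=c$, whether or not $c$ and $e$ commute. What matters is only the discrepancy $c^{-1}r$, which lies one step deeper in the lower central series than $c$ and $e$. So, roughly, $S_x$ is an automorphism when commutators of weight $2+2$ vanish (Lemma~\ref{lem:hom}), but it is a semi-automorphism as soon as commutators of weight $2+3$ vanish.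

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:A}]
Let $[\gamma_2(G),\gamma_3(G)]=1$ and use the notation of Lemma~\ref{lem:identity}. The roots $c,e$ need not lie in $\gamma_2(G)$, so we start from their squares. Put $s=[c^2,ge]\in\gamma_3(G)$; then $r^2=c^2s$. By hypothesis $s$ commutes with $c^2$ and $e^2$. By Lemma~\ref{lem:roots}, $t=s^{1/2}$ commutes with $c$ and $e$, and $r=ct$. Therefore $re^{-1}c=ce^{-1}c\,t=ce^{-1}r$. By Lemma~\ref{lem:identity} condition (iii) holds, and $(G,\circ)$ is automorphic by Proposition~\ref{prop:abc}. The hypothesis holds if $G$ is metabelian, since $[\gamma_2(G),\gamma_3(G)]\le G''$, and if $G$ has class at most $4$, since $[\gamma_2(G),\gamma_3(G)]\le\gamma_5(G)$.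
\end{proof}

Since $G''\le\gamma_4(G)$, groups of class at most $3$ are metabelian. So class $4$ is the first nilpotency class at which a counterexample can occur, and any group of odd order and class $4$ with $G''\ne1$ is one.

Let $p$ be an odd prime, let $\mathfrak{n}$ be the ring of strictly upper triangular $n\times n$ matrices over $\mathbb{F}_p$, and let $UT_n(\mathbb{F}_p)=1+\mathfrak{n}$. This group has odd order $p^{n(n-1)/2}$, so it and all its subgroups are uniquely $2$-divisible. The ideal $\mathfrak{n}^k$ is spanned by the matrix units $e_{ij}$ with $j-i\ge k$, and $\mathfrak{n}^n=0$. For $g=1+A$ and $h=1+B$ we have $[g,h]=(hg)^{-1}gh=1+(hg)^{-1}(AB-BA)$. Hence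
\begin{equation}\label{eq:ut}
[1+A,1+B]\equiv 1+AB-BA \pmod{\mathfrak{n}^{i+j+1}}\qquad (A\in\mathfrak{n}^i,\ B\in\mathfrak{n}^j),
\end{equation}
so $\gamma_k(UT_n(\mathbb{F}_p))\le1+\mathfrak{n}^k$ and the class is at most $n-1$. For $i<j<k$ and $A=\alpha e_{ij}$, $B=\beta e_{jk}$ we have $AB-BA=\alpha\beta e_{ik}$ and $hg\,e_{ik}=e_{ik}$, which gives the exact formula
\begin{equation}\label{eq:elementary}
[1+\alpha e_{ij},\,1+\beta e_{jk}]=1+\alpha\beta e_{ik}.
\end{equation}
Also $1+e_{ij}$ and $1+e_{kl}$ commute if $j\ne k$ and $l\ne i$.

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:A}]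
The group $G=UT_5(\mathbb{F}_p)$, of order $p^{10}$, has class at most $4$. By \eqref{eq:elementary}, $G'$ contains $1+e_{13}=[1+e_{12},1+e_{23}]$ and $1+e_{35}=[1+e_{34},1+e_{45}]$, and $[1+e_{13},1+e_{35}]=1+e_{15}\ne1$. So $G$ is not metabelian, and its class is exactly $4$.
\end{proof}

The conjecture is therefore false. The group $UT_5(\mathbb{F}_p)$ was handled with the four elements $1+e_{i,i+1}$; the outer two commute and can be merged into one.

\begin{example}\label{ex:three}
Let $H=\langle a,b,c\rangle\le UT_5(\mathbb{F}_p)$ with
\[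
a=1+e_{12}+e_{45}=(1+e_{12})(1+e_{45}),\qquad b=1+e_{23},\qquad c=1+e_{34}.
\]
The factor $1+e_{45}$ commutes with $b$ and with $1+e_{12}$, so $[a,b]=[1+e_{12},b]=1+e_{13}$ by \eqref{eq:cocycle} and \eqref{eq:elementary}. The factor $1+e_{12}$ commutes with $c$, so $[a,c]=[1+e_{45},c]=[c,1+e_{45}]^{-1}=1-e_{35}$. Then $[[a,b],[a,c]]=1-e_{15}\ne1$, and $H$ is not metabelian. It has odd order and class at most $4$, so $(H,\circ)$ is automorphic by Theorem~\ref{thm:A}. Moreover $[H,a]$ is not abelian, so by Lemma~\ref{lem:hom} the semi-automorphism $S_a$ is not an automorphism of $H$.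
\end{example}

\section{The classification}\label{sec:classification}

Fix $x\in G$ and write $S=S_x$, $N=[G,x]$. We prove that $S$ is a semi-automorphism if and only if the two conditions in (iv) hold for this $x$. When $N$ has class at most $2$, identity \eqref{eq:identity} can be expanded by bilinearity of the commutator. The obstacle is that $c,e,r$ are roots of elements of $N$ and may lie outside $N$. Adjoining them does not raise the class.

\begin{lemma}\label{lem:adjoin}
Let $N$ be a normal subgroup of $G$ of class at most $2$. Then $M=\langle u^{1/2}:u\in N\rangle$ is a normal subgroup of $G$ of class at most $2$ that contains $N$.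
\end{lemma}

\begin{proof}
The generating set is invariant under conjugation by Lemma~\ref{lem:roots}, and $u=(u^{1/2})^2\in M$. Let $u,v\in N$ and $z=[u,v]\in Z(N)$, and write $z^{1/4}=(z^{1/2})^{1/2}$. Since $z$ commutes with every $w\in N$, repeated use of Lemma~\ref{lem:roots} shows that $z^{1/2}$ and $z^{1/4}$ commute with every $w\in N$ and every $w^{1/2}$; in particular $z^{1/4}\in C_G(M)$. From $u^v=uz$ we get $(u^{1/2})^v=u^{1/2}z^{1/2}$. So $[u^{1/2},v]=z^{1/2}$, that is, $v^{u^{1/2}}=vz^{-1/2}$. Taking roots once more, $(v^{1/2})^{u^{1/2}}=v^{1/2}z^{-1/4}$. Thus the commutator $[v^{1/2},u^{1/2}]=z^{-1/4}$ of any two generators of $M$ is central in $M$, and $M/Z(M)$ is abelian.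
\end{proof}

\begin{proposition}\label{prop:bilinear}
Suppose that $N=[G,x]$ has class at most $2$. Then $S_x$ is a semi-automorphism if and only if $\bigl[[[y,x],g],[g,x]\bigr]=1$ for all $y,g\in G$.
\end{proposition}

\begin{proof}
Take $M$ as in Lemma~\ref{lem:adjoin}. Write the abelian groups $M/Z(M)$ and $Z(M)$ additively, and let $B\colon M/Z(M)\times M/Z(M)\to Z(M)$ be the map induced by the commutator. It is biadditive and $B(a,a)=0$. We do not distinguish in the arguments of $B$ between an element of $M$ and its coset.

In Lemma~\ref{lem:identity} the elements $c,e,c^g$ lie in $M$, and $r=(c^g)^e\equiv c^g$ modulo $Z(M)$. Multiplying \eqref{eq:identity} on the right by $e^{-1}$ shows that it is equivalent to $[re^{-1},ce^{-1}]=1$, that is, to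
\[
B(c^g-e,\;c-e)=0 .
\]
Squaring is injective on $G$, so multiplication by $4$ is injective on $Z(M)$, and we may double both arguments. Put $k=[y,x]=c^2$ and $\ell=[g,x]$. Since $u=yg$, we have $e^2=[yg,x]=k^g\ell$ by \eqref{eq:cocycle}, and $[k,g]=k^{-1}k^g$. In $M/Z(M)$ this gives
\[
2(c^g-e)=k^g-(k^g+\ell)=-\ell,\qquad 2(c-e)=k-k^g-\ell=-[k,g]-\ell .
\]
So \eqref{eq:identity} is equivalent to $0=B(\ell,[k,g]+\ell)=B(\ell,[k,g])$, that is, to $[[k,g],\ell]=1$. As $(y,u)$ runs through $G\times G$, so does $(y,g)=(y,y^{-1}u)$.
\end{proof}

It remains to show that the class of $N$ is at most $2$ whenever $S$ is a semi-automorphism. The difficulty is that the hypothesis concerns only two-sided products $gwg$, while Lemma~\ref{lem:hom}(b) asks for information on ordinary products. One piece of one-sided information is available for free: $S$ commutes with left multiplication by $x$. The two-sided maps transport it to all conjugates of $x$.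

\begin{proposition}\label{prop:class2}
If $S_x$ is a semi-automorphism, then $N=[G,x]$ has class at most $2$.
\end{proposition}

\begin{proof}
Let $P_g(w)=gwg$. The hypothesis reads $SP_gS^{-1}=P_{S(g)}$ for all $g\in G$. Let $K$ be the set of all $k\in G$ such that $S\lambda_kS^{-1}$ is a left translation; evaluating at $1=S(1)$ shows that then $S\lambda_kS^{-1}=\lambda_{S(k)}$.

First, $x\in K$: by \eqref{eq:cocycle} we have $[xw,x]=[w,x]$, so $S(xw)=xS(w)$ for all $w$. Next, $P_g\lambda_kP_g^{-1}(w)=gk\,(g^{-1}wg^{-1})\,g=gkg^{-1}w$, so $\lambda_{gkg^{-1}}=P_g\lambda_kP_g^{-1}$. For $k\in K$ this yields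
\[
S\lambda_{gkg^{-1}}S^{-1}=P_{S(g)}\lambda_{S(k)}P_{S(g)}^{-1}=\lambda_{S(g)S(k)S(g)^{-1}} .
\]
Hence $K$ is closed under conjugation, and
\begin{equation}\label{eq:conj}
S(gkg^{-1})=S(g)S(k)S(g)^{-1}\qquad(k\in K,\ g\in G).
\end{equation}
Let $X\subseteq K$ be the conjugacy class of $x$. By \eqref{eq:conj}, $S(gxg^{-1})=S(g)xS(g)^{-1}$, and $S$ is onto, so $S(X)=X$.

Let $g,h\in G$ and $k\in X$. Applying \eqref{eq:conj} once with $gh$, and then twice, with $g$ and with $h$, we obtain
\[
S(gh)S(k)S(gh)^{-1}=S\bigl(g(hkh^{-1})g^{-1}\bigr)=S(g)S(h)S(k)S(h)^{-1}S(g)^{-1}.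
\]
So $S(gh)^{-1}S(g)S(h)$ centralizes $S(X)=X$. The centralizer $C=C_G(X)$ is normal in $G$, and Lemma~\ref{lem:hom}(b) gives $[N,N]\le C$. Finally $[y,x]=(x^y)^{-1}x\in\langle X\rangle$, so $C$ centralizes $N$. Thus $[[N,N],N]=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Conditions (i), (ii), (iii) are equivalent by Proposition~\ref{prop:abc}. If (iv) holds, then (iii) holds by Proposition~\ref{prop:bilinear}. If (iii) holds, then every $[G,x]$ has class at most $2$ by Proposition~\ref{prop:class2}, and the commutator identity in (iv) follows from Proposition~\ref{prop:bilinear}.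
\end{proof}

\begin{example}\label{ex:six}
The bound $4$ on the class in Theorem~\ref{thm:A} cannot be raised to $5$. In $G=UT_6(\mathbb{F}_p)$, $p$ odd, let $y=1+e_{12}$, $x=1+e_{23}+e_{56}$, $v=1+e_{34}+e_{45}$. By \eqref{eq:ut}, $[y,x]\equiv1+e_{13}$ and $[v,x]\equiv1+e_{46}-e_{24}$ modulo $\mathfrak{n}^3$, then $[[y,x],v]\equiv1+e_{14}$ modulo $\mathfrak{n}^4$, and so $[[[y,x],v],[v,x]]=1+e_{16}\ne1$ because $\mathfrak{n}^6=0$. Hence $(G,\circ)$ is not automorphic. Here every $[G,x]\le\gamma_2(G)$ has class at most $2$, since $\gamma_6(G)=1$; so the first condition in (iv) does not imply the second.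
\end{example}

\begin{remark}
If $(G,\circ)$ is automorphic, then $G'$ is locally nilpotent, that is, its finitely generated subgroups are nilpotent. Indeed $G'$ is generated by the normal subgroups $[G,x]$ of class at most $2$, so a finite subset of $G'$ lies in a product of finitely many of them, and by Fitting's theorem a product of finitely many nilpotent normal subgroups is nilpotent.
\end{remark}

\section{Two-generated subgroups}\label{sec:two}

The identity in (iv) differs from $[\gamma_3(G),\gamma_2(G)]=1$ in that the letters $x$ and $v$ are repeated. In a subgroup $\langle x,v\rangle$ a single commutator $[v,x]$ generates the derived subgroup up to conjugation, and the repetition costs nothing.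

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $(G,\circ)$ be automorphic, so that (iv) holds. Let $x,v\in G$, $J=\langle x,v\rangle$, $t=[v,x]$ and $N=[G,x]$. Since $N$ has class at most $2$, the commutator is multiplicative in each argument on $N$. Hence for $w\in G$ and $n\in N$,
\[
\bigl[[n,w],[w,x]\bigr]=[n,[w,x]]^{-1}\,[n^w,[w,x]],
\]
and the right side, a product of two homomorphisms $N\to Z(N)$, is a homomorphism in $n$. By (iv) it is trivial on the generators $n=[y,x]$ of $N$. Therefore
\begin{equation}\label{eq:invariance}
[n^w,[w,x]]=[n,[w,x]]\qquad(n\in N,\ w\in G).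
\end{equation}
Let $T$ be the set of all $g\in G$ with $[n^g,t]=[n,t]$ for all $n\in N$. It is a subgroup: if $g,h\in T$, then $[n^{gh},t]=[n^g,t]=[n,t]$, and replacing $n$ by $n^{g^{-1}}$ in the defining equation gives $g^{-1}\in T$. Both $w=v$ and $w=xv$ satisfy $[w,x]=t$ by \eqref{eq:cocycle}, so $v,xv\in T$ by \eqref{eq:invariance}, and $J\le T$.

Taking $n=t$ we get $[t^g,t]=[t,t]=1$ for $g\in J$, and hence $[t^g,t^h]=[t^{gh^{-1}},t]^h=1$ for $g,h\in J$. The conjugates $t^g$, $g\in J$, generate $J'$, because modulo the normal subgroup of $J$ that they generate the two generators of $J$ commute. So $J'$ is abelian.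

If $G$ itself is $2$-generated, this proves the ``only if'' part of the conjecture, and Theorem~\ref{thm:A} gives the ``if'' part. Example~\ref{ex:three} is a $3$-generated counterexample.
\end{proof}

\section{An automorphic loop with $[\gamma_2,\gamma_3]\ne1$}\label{sec:D}

We prove Proposition~\ref{prop:D}. In a group of class at most $5$ the first condition in (iv) is automatic, and the second concerns only the top layer $\gamma_5$. So we take a Lie algebra of class $5$ with as few relations as possible, impose the identity of (iv), and pass to a group. To see that $[\gamma_2,\gamma_3]$ survives we need a linear map that vanishes on the identity but not on all brackets of weight $2+3$. Any four of the five entries $y,x,v,v,x$ contain a repetition, so a map built from fourfold wedge products will do. This is why we use four generators.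

In this section $[\,,]$ is a Lie bracket and $(g,h)=g^{-1}h^{-1}gh$ is the group commutator.

\subsection*{The group of a graded Lie algebra}
Let $A=A_1\oplus\dots\oplus A_5$ be a graded Lie algebra over $\mathbb{Q}$, put $A_{\ge i}=\bigoplus_{k\ge i}A_k$, and let $g_i$ be the component of $g\in A$ in $A_i$. The Baker--Campbell--Hausdorff formula $g*h=g+h+\frac12[g,h]+\cdots$, whose further terms are rational multiples of brackets of weight at least $3$ in $g$ and $h$, is a finite sum on $A$ and makes $A$ a group $G$. The neutral element is $0$ and the $n$th power of $g$ is $ng$, so $G$ is uniquely $2$-divisible. The group commutator $(g,h)$ equals $[g,h]$ plus a rational combination of brackets of weight at least $3$ in $g$ and $h$, and a nonzero bracket of this kind contains both letters. Therefore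
\begin{equation}\label{eq:leading}
(g,h)\equiv[g_i,h_j]\pmod{A_{\ge i+j+1}}\qquad(g\in A_{\ge i},\ h\in A_{\ge j}).
\end{equation}
The ideals $A_{\ge i}$ are subgroups of $G$, so $\gamma_i(G)\subseteq A_{\ge i}$ and $\gamma_6(G)=1$.

\subsection*{The Lie algebra}
Let $V=\mathbb{Q}^4$ with basis $e_1,\dots,e_4$, let $T=\bigoplus_k T_k$, $T_k=V^{\otimes k}$, be the tensor algebra with $[a,b]=ab-ba$, and let $L=L_1\oplus\dots\oplus L_5$ be the Lie subalgebra generated by $L_1=V$ in $T/\bigoplus_{k\ge6}T_k$. (This is the free nilpotent Lie algebra of class $5$ on $V$; the next lemma contains all that we need of its freeness.) Here $L_2=[V,V]$ is the space of antisymmetric tensors in $T_2$, which we identify with $\Lambda^2V$ via $[a,b]\leftrightarrow a\wedge b$, and $L_3=[L_2,V]$.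

\begin{lemma}\label{lem:tensor}
The kernel of the bracket map $L_2\otimes V\to L_3$ is spanned by the elements $[c,d]\otimes e+[d,e]\otimes c+[e,c]\otimes d$. The bracket map $L_2\otimes L_3\to L_5$ is injective.
\end{lemma}

\begin{proof}
Let $n\in\{3,5\}$, regard $L_2\otimes T_{n-2}$ as a subspace of $T_n$, and let $\rho$ be the cyclic shift $a_1a_2\cdots a_n\mapsto a_2\cdots a_na_1$ of $T_n$. The bracket map sends $\tau$ to $\tau-\rho^2\tau$. Suppose that $\tau\in L_2\otimes T_{n-2}$ lies in its kernel. As $\rho$ has odd order $n$, it is a power of $\rho^2$, so $\rho\tau=\tau$. The tensor $\tau$ changes sign when the first two positions are interchanged. By invariance under $\rho$ it changes sign when any two adjacent positions are interchanged, so it is totally antisymmetric. For $n=5$ this forces $\tau=0$, because $\dim V=4$. For $n=3$ the antisymmetric tensors are spanned by the sums $cde-dce+dec-edc+ecd-ced=[c,d]e+[d,e]c+[e,c]d$, and these lie in the kernel by the Jacobi identity.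
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Let $I\subseteq[L_2,L_3]\subseteq L_5$ be the span of all $[[[y,x],v],[v,x]]$ with $x,y,v\in V$. It is central in $L$, hence an ideal. Let $G$ be the group of the graded Lie algebra $A=L/I$.

\emph{$(G,\circ)$ is automorphic.} The subgroup generated by the commutators $(y,x)$, $y\in G$, lies in $\gamma_2(G)$, which has class at most $2$ because $\gamma_6(G)=1$. For $x,y,v\in G$, repeated use of \eqref{eq:leading} gives $(((y,x),v),(v,x))=[[[y_1,x_1],v_1],[v_1,x_1]]$, since $A_{\ge6}=0$, and this is $0$ in $L/I$. So (iv) holds.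

\emph{$\gamma_2(G)$ does not centralize $\gamma_3(G)$.} For $a,b,c,d,e\in V$ put
\[
\phi(a,b,c,d,e)=2\,e\otimes(a\wedge b\wedge c\wedge d)-c\otimes(a\wedge b\wedge d\wedge e)-d\otimes(a\wedge b\wedge e\wedge c)\in V\otimes\Lambda^4V .
\]
This map is multilinear and alternating in $a,b$. Interchanging $c$ and $d$ gives
\[
2\,e\otimes(a\wedge b\wedge d\wedge c)-d\otimes(a\wedge b\wedge c\wedge e)-c\otimes(a\wedge b\wedge e\wedge d)=-\phi(a,b,c,d,e).
\]
The substitution $(c,d,e)\mapsto(d,e,c)$ permutes the three tensors in the definition of $\phi$ cyclically. If $\Sigma$ is their sum, the cyclic sum of $\phi$ over $(c,d,e)$ is $2\Sigma-\Sigma-\Sigma=0$; the coefficients $2,-1,-1$ were chosen for this. By Lemma~\ref{lem:tensor} there is a linear map $\Phi\colon[L_2,L_3]\to V\otimes\Lambda^4V$ with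
\[
\Phi\bigl([[a,b],[[c,d],e]]\bigr)=\phi(a,b,c,d,e).
\]
It vanishes on $I$: up to sign, the generators of $I$ correspond to $(a,b,c,d,e)=(v,x,y,x,v)$, and the three wedge products $v\wedge x\wedge y\wedge x$, $v\wedge x\wedge x\wedge v$, $v\wedge x\wedge v\wedge y$ are zero. On the other hand, for $(a,b,c,d,e)=(e_1,e_2,e_3,e_4,e_1)$ only the first wedge product has no repeated factor, and
\[
\Phi\bigl([[e_1,e_2],[[e_3,e_4],e_1]]\bigr)=2\,e_1\otimes(e_1\wedge e_2\wedge e_3\wedge e_4)\ne0 .
\]
So $[[e_1,e_2],[[e_3,e_4],e_1]]\notin I$. By \eqref{eq:leading} its image in $A$ is the group commutator $((e_1,e_2),((e_3,e_4),e_1))$ of an element of $\gamma_2(G)$ with an element of $\gamma_3(G)$, and this commutator is nontrivial.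
\end{proof}

\begin{thebibliography}{9}
\bibitem{GR} Mark Greer and Lee Raney, \emph{Automorphic loops and metabelian groups}, arXiv:2007.08419 (2020).
\end{thebibliography}
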